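# Quotients of polynomial rings whose full Cartier algebra is not gauge bounded

## 1. Cartier algebras, the gauge, and gauge boundedness

Fix a prime $p$. A ring $R$ of characteristic $p$ is $F$-finite if it is a finite module over the image of its Frobenius; for a field $k$ this says $[k:k^p]<\infty$. All rings below are finitely generated algebras over an $F$-finite field $k$, and these are again $F$-finite. Write $F^e_*R$ for the ring $R$ regarded as an $R$-module through the $e$-th Frobenius, so that $r\in R$ acts on $s\in F^e_*R$ as $r^{p^e}s$. We do not write $F^e_*$ on elements. Throughout, $q=p^e$ with $e\ge 1$.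

**Definition (total Cartier algebra).** For an $F$-finite noetherian commutative ring $R$ of characteristic $p$,
$$\mathcal C^R=\bigoplus_{e\ge 0}\mathcal C^R_e=\bigoplus_{e\ge0}\operatorname{Hom}_R(F^e_*R,R).$$

So an element of $\mathcal C^R_e$ is an additive map $\varphi\colon R\to R$ with $\varphi(r^{p^e}s)=r\varphi(s)$. For $\varphi\in\mathcal C^R_a$ and $\psi\in\mathcal C^R_b$ the product is $\varphi\cdot\psi=\varphi\circ F^a_*\psi$; it lies in $\mathcal C^R_{a+b}$ because $\varphi(\psi(r^{p^{a+b}}s))=\varphi(r^{p^a}\psi(s))=r\varphi(\psi(s))$. Each $\mathcal C^R_e$ is an $R$-bimodule: the left action is the ordinary one, and the right action is $(\varphi\cdot r)(s)=\varphi(rs)$. The two are related by $\varphi\cdot r^{p^e}=r\cdot\varphi$ for $\varphi\in\mathcal C_e^R$.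

**Example 1.** Let $R=\mathbb F_p[x]$, and let $\Phi_e(x^\gamma)=x^{(\gamma-(q-1))/q}$ if the exponent is an integer and $\Phi_e(x^\gamma)=0$ otherwise, extended additively. Multiplying the input by $x^q$ multiplies the output by $x$, so $\Phi_e\in\mathcal C^R_e$. Applying $\Phi_1$ twice sends the exponent $\gamma$ to $(\gamma-(p-1)-p(p-1))/p^2=(\gamma-(p^2-1))/p^2$, so $\Phi_1\cdot\Phi_1=\Phi_2$. In the same way $\Phi_a\cdot\Phi_b=\Phi_{a+b}$.

**Example 2.** Let $R=\mathbb F_p[x]/(x^2)$ and $\varphi\in\mathcal C_e^R$. On $F^e_*R$ the element $x$ acts as $x^q=0$, so $x\varphi=0$ and $\varphi$ takes values in $\mathbb F_p x$. Conversely, every $\mathbb F_p$-linear map $R\to\mathbb F_px$ is $R$-linear on $F^e_*R$. So $\mathcal C^R_e$ is two-dimensional over $\mathbb F_p$. Put $\psi(1)=0$, $\psi(x)=x$; then $\psi\cdot x$ sends $1\mapsto x$, $x\mapsto0$, so $\psi$ generates $\mathcal C_e^R$ as a right $R$-module.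

**Definition (Cartier subalgebra).** A graded subring $\mathcal D\subseteq\mathcal C^R$ is a Cartier subalgebra of $R$ if $\mathcal D_0=R$ and $\mathcal D_e\ne0$ for some $e>0$. We write $\mathcal D_+=\bigoplus_{e\ge1}\mathcal D_e$.

**Example 3.** In $\mathcal C^{R}$ with $R=\mathbb F_p[x]$ put $\mathcal D_0=R$ and $\mathcal D_e=\Phi_e\cdot x^{p^e-1}R$. The relation $r\cdot\varphi=\varphi\cdot r^{p^b}$ for $\varphi\in\mathcal C^R_b$ gives
$$\Phi_ax^{p^a-1}r\cdot\Phi_bx^{p^b-1}s=\Phi_{a+b}\,x^{p^{a+b}-1}r^{p^b}s ,$$
so $\mathcal D$ is a Cartier subalgebra. It is smaller than $\mathcal C^R$: every element of $\mathcal D_e$ maps $(x)$ into $(x)$, because $\Phi_e(x^{q-1}\cdot xh)=x\Phi_e(h)$, while $\Phi_e(x^{q-1})=1$, so $\Phi_e$ maps $x^{q-1}$ to $1$; for $q\ge 2$ this shows $\Phi_e\notin\mathcal D_e$.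

**Definition (gauge).** Let $S=k[x_1,\dots,x_n]$. For $d\ge0$ let $S_d$ be the $k$-span of the monomials $x_1^{\alpha_1}\cdots x_n^{\alpha_n}$ with $0\le\alpha_1,\dots,\alpha_n\le d$. Let $I\subsetneq S$ be a proper ideal and $R=S/I$. Put $R_{-\infty}=R_{-1}=0$ and $R_d=S_d\cdot1_R$ for $d\ge0$. The gauge $\delta\colon R\to\mathbb N\cup\{-\infty\}$ is given by $\delta(0)=-\infty$ and $\delta(r)=d$ if $r\ne0$ and $r\in R_d\setminus R_{d-1}$.

Only the largest single exponent counts, not the total degree. Since $S_d\cdot S_{d'}\subseteq S_{d+d'}$, we have $R_d\cdot R_{d'}\subseteq R_{d+d'}$.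

**Example 4.** Present $R=k[x]$ as $k[x,y]/(y-x^2)$. Then $R_d$ is spanned by the $x^{\alpha+2\beta}$ with $0\le\alpha,\beta\le d$, and for $d\ge1$ these exponents fill $[0,3d]$. So $\delta(x^j)=\lceil j/3\rceil$, whereas in the presentation $R=k[x]$ one has $\delta(x^j)=j$. The gauge depends on the presentation.

**Definition (gauge bounded).** A Cartier subalgebra $\mathcal D\subseteq\mathcal C^R$ is gauge bounded if there are a set $\{\psi_i\mid\psi_i\in\mathcal D_{e_i},\ e_i\ge1\}$ that generates $\mathcal D_+$ as a right $R$-module and a constant $K$ such that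
$$\delta(\psi_i(r))\le\frac{\delta(r)}{p^{e_i}}+K\qquad\text{for all }r\in R\text{ and all }i.$$

The generation is as a right module, not as an algebra, and $K$ must serve all levels $e_i$ at once.

**Example 5.** For $R=\mathbb F_p[x]$ the maps $\Phi_e$ of Example 1 satisfy $\delta(\Phi_e(r))\le\delta(r)/p^e$, so $K=0$ works for them, and Section 3 shows that they generate $\mathcal C^R_+$. So $\mathcal C^R$ is gauge bounded. For $R=\mathbb F_p[x]/(x^2)$ all values of maps in $\mathcal C_e^R$ lie in $\mathbb F_px\subseteq R_1$, so $K=1$ works.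

## 2. Is the full Cartier algebra always gauge bounded?

July and Stäbler (Henry July, Axel Stäbler, "Complexity of gauge bounded Cartier algebras", arXiv:1910.08478 (2019)) state that it is unknown whether the full Cartier algebra $\mathcal C^R$ of a quotient $R$ of $S$ is always gauge bounded. In full: is it true that for every prime $p$, every $F$-finite field $k$ of characteristic $p$, every $n\ge1$ and every proper ideal $I\subsetneq S=k[x_1,\dots,x_n]$, the algebra $\mathcal C^{S/I}$ is gauge bounded, whenever it is a Cartier subalgebra (that is, whenever $\mathcal C^{S/I}_e\ne0$ for some $e>0$)? The answer is no.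

We first separate the levels.

**Definition ($\kappa_e$).** For a proper ideal $I$ and $R=S/I$, let $\kappa_e(R)$ be the least integer $K\ge0$ such that $\mathcal C^R_e$ is generated as a right $R$-module by elements $\psi$ with $\delta(\psi(r))\le\delta(r)/q+K$ for all $r\in R$; put $\kappa_e(R)=\infty$ if there is none.

**Example 6.** Let $R=\mathbb F_p[x]/(x^2)$. Then $\kappa_e(R)\le1$ by Example 5. A map with $K=0$ would send $R=R_{1}=R_{q-1}$ into $R_0=\mathbb F_p$ (for $\delta(r)\le q-1$ the bound gives $\delta(\psi(r))\le (q-1)/q<1$) and also into $\mathbb F_px$, so it would be $0$. Since $\mathcal C_e^R\ne0$, we get $\kappa_e(R)=1$ for all $e\ge 1$.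

The right action of $R$ preserves the degree $e$. So if homogeneous elements $\psi_i$ generate $\mathcal C_+^R$, those with $e_i=e$ generate $\mathcal C^R_e$; conversely, generating sets of all the $\mathcal C_e^R$ together generate $\mathcal C^R_+$. Since $K$ may be enlarged to a nonnegative integer, we have: if $\mathcal C^R$ is a Cartier subalgebra, it is gauge bounded if and only if $\sup_{e\ge1}\kappa_e(R)<\infty$.

Here is the example. Let $P=k[x,y,z,w,a,b,c,d]$ with $w$ a variable, *or* $P=k[x,y,z,a,b,c,d]$ with $w:=1$. Put $Q=P[u,v]$ and $S=Q[t]$, a polynomial ring in $11$, respectively $10$, variables. Let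
$$\mathfrak b=\big(u^2,\;uv,\;v^2,\;au,\;bv,\;c(u-v),\;d(xu+yv)\big)\subset Q,$$
$$\mathfrak a=\mathfrak b+\big(xu,\;xv,\;yu,\;yv,\;d(zu+wv)\big)\subset Q,\qquad I=\mathfrak bS+t\,\mathfrak aS+t^2S.$$

**Theorem A.** For $R=S/I$ one has $\mathcal C^R_e\ne0$ and $\kappa_e(R)\ge p^e-1$ for every $e\ge1$. Hence $\mathcal C^R$ is a Cartier subalgebra that is not gauge bounded. Consequently, for every prime $p$, every $F$-finite field $k$ of characteristic $p$ and every $n\ge10$ there is a proper ideal $I\subsetneq k[x_1,\dots,x_n]$ such that $\mathcal C^R$, $R=S/I$, is a Cartier subalgebra and is not gauge bounded. For $n\ge11$ the ideal can be taken homogeneous.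

**Theorem B.** One has $\sup_e\kappa_e(S/I)<\infty$ in each of these cases: (a) $\dim S/I\le1$; (b) $I=gI'$ with $g\in S$, where $I'$ is contained in no height-one prime and either $I'=S$ or $\dim S/I'\le1$; (c) $n\le3$ and $I$ is arbitrary. So the statement in question is true for $n\le3$ and false for every $n\ge10$.

**Theorem C.** Gauge boundedness of $\mathcal C^R$ does not depend on the presentation of $R$ as a quotient of a polynomial ring over $k$. It is also unchanged if the inequality is weakened to $\delta(\psi_i(r))\le C\,\delta(r)/p^{e_i}+K$ with an arbitrary constant $C$.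

So no other presentation repairs the example of Theorem A. The range $4\le n\le9$ is not settled here.

## 3. From $p^{-e}$-linear maps to polynomials: the trace and Fedder's lemma

The purpose of this section is to replace $\mathcal C_e^R$ by a quotient of ideals in $S$, and the gauge inequality by a bound on exponents.

**The trace.** Let $N=[F^e_*k:k]$, which is finite. The space $\operatorname{Hom}_k(F^e_*k,k)$ has dimension $N$ over $k$, hence dimension $1$ over the field $F^e_*k$. Fix $\tau\ne0$ in it. The $k$-bilinear form $(\mu,\nu)\mapsto\tau(\mu\nu)$ on $F^e_*k$ is nondegenerate: if $\mu\ne0$ and $\tau(\mu\nu)=0$ for all $\nu$, then $\tau=0$. So for a $k$-basis $(\mu_l)$ of $F^e_*k$ there are $\mu_l^*\in k$ such that $\tau(\mu_l^*\mu_m)$ is $1$ if $l=m$ and $0$ otherwise. Define $\Phi\colon F^e_*S\to S$ additively by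
$$\Phi(\mu x^\gamma)=\tau(\mu)\,x^{(\gamma-(q-1)\mathbf 1)/q}\ \text{ if the exponent lies in }\mathbb N^n,\qquad\Phi(\mu x^\gamma)=0\text{ otherwise}\qquad(\mu\in k).$$
If the exponent is in $\mathbb Z^n$, then $\gamma_i\equiv q-1$ modulo $q$, so $\gamma_i\ge q-1$ and the exponent is automatically in $\mathbb N^n$. Therefore $\Phi(c^qx^{q\beta}\mu x^\gamma)=cx^\beta\Phi(\mu x^\gamma)$ for $c\in k$, which says that $\Phi$ is $S$-linear.

The module $F^e_*S$ is $S$-free on the elements $s_\nu=\mu_lx^\beta$ with $\nu=(l,\beta)$ and $0\le\beta_i<q$. Put $h_\nu=\mu_l^*x^{(q-1)\mathbf 1-\beta}\in S_{q-1}$. For $\nu'=(m,\beta')$,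
$$\Phi(h_\nu s_{\nu'})=\tau(\mu_l^*\mu_m)\,x^{(\beta'-\beta)/q},$$
read as $0$ if the exponent is not integral. As all $\beta_i,\beta_i'$ lie in $[0,q-1]$, this is nonzero only for $\beta'=\beta$, and it equals $1$ for $\nu'=\nu$ and $0$ otherwise. So $\Phi\cdot h_\nu$ is the dual basis element $s_\nu^*$. Since $g\cdot(\Phi\cdot h)=\Phi\cdot(g^qh)$, we conclude $\operatorname{Hom}_S(F^e_*S,S)=\Phi\cdot S$. This right module is free on $\Phi$: if $\Phi\cdot f=0$ and $f=\sum f_\nu^qs_\nu$, then $f_\nu=\Phi(h_\nu f)=0$ for all $\nu$.

For an ideal $I$, write $I^{[q]}$ for the ideal generated by the $q$-th powers of elements of $I$ (the $q$-th powers of any generators suffice).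

**Lemma 1 (Fedder).** The assignment $f\mapsto[\,r\mapsto\Phi(fr)\bmod I\,]$ induces an isomorphism of right $S$-modules $(I^{[q]}:I)/I^{[q]}\cong\mathcal C_e^R$.

**Proof.** First we show, for an ideal $J\subseteq S$, that $\Phi(J)\subseteq I$ if and only if $J\subseteq I^{[q]}$. If $J\subseteq I^{[q]}$, use $\Phi(\sum i_j^qg_j)=\sum i_j\Phi(g_j)\in I$ for $i_j\in I$. Conversely, let $\Phi(J)\subseteq I$ and $g=\sum g_\nu^qs_\nu\in J$; then $g_\nu=\Phi(h_\nu g)\in\Phi(J)\subseteq I$, so $g\in I^{[q]}$.

Now $\Phi\cdot f$ induces a map $F^e_*R\to R$ if and only if $\Phi(fI)\subseteq I$, that is, $fI\subseteq I^{[q]}$. The induced map is zero if and only if $\Phi(fS)\subseteq I$, that is, $f\in I^{[q]}$. Every $R$-linear $F^e_*R\to R$ arises: the composite $F^e_*S\to F^e_*R\to R$ lifts along $S\to R$ because $F^e_*S$ is free, and the lift is some $\Phi\cdot f$. The right action corresponds to multiplication of $f$. $\square$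

**Lemma 2.** Let $\psi\in\mathcal C_e^R$ and let $K\ge0$ be an integer. The following are equivalent: (i) $\delta(\psi(r))\le\delta(r)/q+K$ for all $r\in R$; (ii) $\psi(R_{q-1})\subseteq R_K$; (iii) $\psi$ is given by some $f\in(I^{[q]}:I)\cap S_{Kq+q-1}$.

**Proof.** (i)$\Rightarrow$(ii): if $\delta(r)\le q-1$, then $\delta(\psi(r))\le K+\frac{q-1}q$, and the gauge is an integer or $-\infty$, so it is $\le K$.

(ii)$\Rightarrow$(iii): each $s_\nu$ lies in $S_{q-1}$, so we can choose $g_\nu\in S_K$ with $\psi(s_\nu)=g_\nu\bmod I$. The map $\sum g_\nu s_\nu^*=\Phi\cdot f$ with $f=\sum g_\nu^qh_\nu\in S_{Kq+q-1}$ agrees modulo $I$ with $\psi$ on the basis $s_\nu$, hence lifts $\psi$. So $\Phi(fI)\subseteq I$, which gives $f\in(I^{[q]}:I)$.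

(iii)$\Rightarrow$(i): let $r\ne0$ be represented by $\tilde r\in S_{\delta(r)}$. Then $f\tilde r\in S_{Kq+q-1+\delta(r)}$, and $\Phi$ subtracts $q-1$ from each exponent and divides by $q$. So the exponents in $\Phi(f\tilde r)$ are at most $(Kq+\delta(r))/q=K+\delta(r)/q$. $\square$

Together the two lemmas give the form in which we use everything:
$$\kappa_e(R)\le K\iff (I^{[q]}:I)/I^{[q]}\text{ is generated over }S\text{ by classes of elements of }(I^{[q]}:I)\cap S_{Kq+q-1}.\tag{1}$$
So the question asks whether $(I^{[q]}:I)$ can be generated modulo $I^{[q]}$ by polynomials whose exponents grow only linearly in $q$.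

## 4. Hypersurfaces and monomial ideals by hand

If $I=0$, then $(I^{[q]}:I)=S$ is generated by $1$, and $\kappa_e(S)=0$.

If $I=(g)$ with $g\ne0$ in $S_d$, $d\ge1$, then $(g^q:g)=g^{q-1}S$, and $g^{q-1}\in S_{d(q-1)}$. Since $d(q-1)\le (d-1)q+q-1$, criterion (1) gives $\kappa_e\le d-1$ for all $e$.

Take $I=(x^2,xy)\subset k[x,y]$. Then
$$(I^{[q]}:I)=(x^{2q-2},\,x^{q-2}y^q)\cap(x^{2q-1},\,x^{q-1}y^{q-1})=(x^{2q-1},\;x^{2q-2}y^{q-1},\;x^{q-1}y^q),$$
where the intersection is generated by least common multiples and one of the four is redundant. All exponents are at most $2q-1=1\cdot q+q-1$, so $\kappa_e\le1$.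

The same computation works for any ideal generated by monomials with exponents at most $d$: the colon ideal of $I^{[q]}$ by a monomial $m$ is generated by the monomials $m_i^q/\gcd(m_i^q,m)$, with exponents at most $dq$, and intersections of monomial ideals are generated by least common multiples, again with exponents at most $dq\le dq+q-1$. So $\kappa_e\le d$ for all $e$. Any counterexample has to use ideals that are not monomial.

## 5. Cramer's rule in one variable, and rings of dimension at most one

The natural approach to (1) is linear algebra. If $I=(f_1,\dots,f_m)$, then $h\in(I^{[q]}:I)$ means that $hf_j=\sum_i v_{ij}f_i^q$ for some $v_{ij}\in S$. This is a homogeneous linear system over $S$ in $1+m^2$ unknowns, a number independent of $q$, with coefficients of degree $O(q)$. We would like its solution module to be generated in degree $O(q)$. Over a polynomial ring in one variable this is true.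

**Lemma 3.** Let $M$ be a matrix over $k[s]$ with $N$ columns and entries of degree $\le D$. Then $\ker M\subseteq k[s]^N$ is generated by vectors with entries of degree $\le ND$.

**Proof.** Let $\rho$ be the rank of $M$. If $\rho=0$, the kernel is generated by the standard basis vectors. Otherwise drop rows that depend linearly over $k(s)$ on the others, which does not change the kernel, and permute rows and columns so that $M=(M_1\,|\,M_2)$ with $M_1$ of size $\rho\times\rho$ and $\Delta=\det M_1\ne0$. Write a vector as $(\xi',\xi'')$. Multiplying by $\operatorname{adj}(M_1)$, whose determinant is $\Delta^{\rho-1}\neq 0$, we see that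
$$M(\xi',\xi'')=0\iff\Delta\,\xi'=-\operatorname{adj}(M_1)M_2\,\xi''.$$
For each standard basis vector $\epsilon_j$ the vector $\omega_j$ with $\xi''=\Delta\epsilon_j$ and $\xi'=-\operatorname{adj}(M_1)M_2\epsilon_j$ lies in the kernel, and its entries have degree $\le\rho D$. Given any kernel vector, subtract $k[s]$-multiples of the $\omega_j$ until the entries of $\xi''$ have degree $<\deg\Delta\le\rho D$; this is division with remainder by $\Delta$. The remaining vector satisfies $\deg(\Delta\xi')\le\rho D+\deg\Delta-1$, so $\deg\xi'<\rho D$. So the kernel is generated by the $\omega_j$ and by kernel vectors of degree $\le\rho D\le ND$. $\square$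

We now prove Theorem B.

**Proof of Theorem B(a), $\dim R=0$.** Here $R$ is finite-dimensional over $k$, so $R=R_D$ for some $D$. Every $\psi\in\mathcal C^R_e$ satisfies (ii) of Lemma 2 with $K=D$, so $\kappa_e(R)\le D$ for all $e$.

**Proof of Theorem B(a), $\dim R=1$.** The plan is to make $R$ a module over one variable, remove torsion, apply Lemma 3, and return to $R$.

*Setup.* By Noether normalization $R$ is finite over a polynomial subring $T=k[s]\subseteq R$. Let $\mathfrak t$ be the $T$-torsion of $R$. It is an ideal of $R$ and a finitely generated torsion $T$-module, so it is finite-dimensional over $k$ and $\mathfrak t\subseteq R_{D_0}$ for some $D_0$. Choose $0\ne g\in T$ with $g\mathfrak t=0$. The $T$-module $\bar R=R/\mathfrak t$ is finitely generated and torsion-free over a principal ideal domain, so $\bar R=\bigoplus_{i=1}^rTv_i$ is free, and $r\ge1$ because $T\subseteq R$ is not torsion. Let $\Phi_T\colon F^e_*T\to T$ be the map $\Phi$ of Section 3 for $T$. Let $y_1,\dots,y_n$ be the images of the variables in $R$ (and in $\bar R$), let $[y_l]\in M_r(T)$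 be the matrix of multiplication by $y_l$ on $\bar R$, and let $c_1\ge0$ bound the degrees of the entries of all $[y_l]$.

**Step 1: describe $\mathcal C^{\bar R}_e$ by a linear system over $T$.** Since $\operatorname{Hom}_T(F^e_*T,T)=\Phi_T\cdot T$ is free on $\Phi_T$, every $T$-linear map $F^e_*\bar R\to\bar R$ is $\psi_Z(\xi)=\Phi_T(Z\xi)$ for a unique $Z\in M_r(T)$, where $\xi$ is the coordinate column and $\Phi_T$ is applied entrywise. As $\bar R$ is generated over $k$ by the $y_l$, the map $\psi_Z$ is $\bar R$-linear if and only if $\psi_Z(y_l^q\xi)=y_l\psi_Z(\xi)$ for all $l$ and $\xi$. The left side is $\Phi_T(Z[y_l]^q\xi)$. The right side is $[y_l]\Phi_T(Z\xi)=\Phi_T([y_l]^{(q)}Z\xi)$, where $[y_l]^{(q)}$ has as entries the $q$-th powers of the entries of $[y_l]$. By uniqueness the condition is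
$$Z\,[y_l]^q=[y_l]^{(q)}Z\qquad(l=1,\dots,n).$$
This is a linear system in $r^2$ unknowns over $k[s]$ with coefficients of degree $\le c_1q$. Let $\mathcal Z\subseteq M_r(T)$ be its solution module; it is identified with $\mathcal C_e^{\bar R}$, and $\psi_Z\cdot h=\psi_{hZ}$ for $h\in T$. By Lemma 3, $\mathcal Z$ is generated over $T$ by matrices $W_1,\dots,W_m$ with entries of degree $\le c_2q$, where $c_2=r^2c_1$.

**Step 2: find which elements of $\mathcal Z$ come from $\mathcal C^R_e$.** The module $F^e_*\mathfrak t$ is $T$-torsion and $\bar R$ is torsion-free, so an $R$-linear map $F^e_*R\to\bar R$ kills $F^e_*\mathfrak t$. Hence each $\varphi\in\mathcal C^R_e$ induces an element of $\operatorname{Hom}_R(F^e_*R,\bar R)=\operatorname{Hom}_R(F^e_*\bar R,\bar R)=\mathcal Z$. Let $\mathcal Z'\subseteq\mathcal Z$ be the image of $\mathcal C^R_e$, a $T$-submodule. The kernel of $\mathcal C_e^R\to\mathcal Z'$ is $\operatorname{Hom}_R(F^e_*R,\mathfrak t)$.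

Multiplication by $g$ on $R$ kills $\mathfrak t$, so it induces an $R$-linear map $\bar R\to R$. For $Z\in\mathcal Z$ the composite
$$F^e_*R\to F^e_*\bar R\xrightarrow{\ \psi_Z\ }\bar R\xrightarrow{\ g\ }R$$
is an element of $\mathcal C_e^R$ that induces $g\psi_Z=\psi_{g^qZ}$. So $g^q\mathcal Z\subseteq\mathcal Z'$. Given an element $\sum h_iW_i$ of $\mathcal Z'$, divide each $h_i$ by $g^q$ with remainder $b_i$. This shows that $\mathcal Z'$ is generated over $T$ by the $g^qW_i$ together with those elements $\sum b_iW_i$ of $\mathcal Z'$ with $\deg b_i<q\deg g$. All of these have entries of degree $\le c_3q$, where $c_3=c_2+\deg g$.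

**Step 3: bound the gauge of the resulting generators.** As a right $R$-module, $\mathcal C^R_e$ is generated by $\operatorname{Hom}_R(F^e_*R,\mathfrak t)$ and one lift $\psi$ of each generator $Z$ found in Step 2. Elements of the first kind map $R$ into $\mathfrak t\subseteq R_{D_0}$. Let $\psi$ be a lift of a generator $Z$ and let $r\in R_{q-1}$. The image of $r$ in $\bar R$ is a $k$-combination of monomials $y^\gamma$ with $|\gamma|\le n(q-1)$. If $c_0\ge0$ bounds the degrees of the coordinates of $1\in\bar R$, then the coordinates of the image of $r$ have degree $\le c_1nq+c_0$. Since $\Phi_T$ sends a polynomial of degree $\le m$ to one of degree $\le m/q$, we have $\psi(r)\bmod\mathfrak t=\sum_jf_jv_j$ with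
$$\deg f_j\le(c_3q+c_1nq+c_0)/q\le c_3+c_1n+c_0=:c_4.$$
Choose lifts $\tilde v_j\in R$ of the $v_j$ and $D_1$ with $s^i\tilde v_j\in R_{D_1}$ for all $j$ and all $i\le c_4$. Then $\psi(r)\in R_{D_1}+\mathfrak t\subseteq R_K$ with $K=\max(D_0,D_1)$, which does not depend on $e$. By Lemma 2, $\kappa_e(R)\le K$ for all $e$. $\square$

**Example 7.** For $R=k[x,y]/(x^2,xy)$ take $T=k[y]$. Then $\mathfrak t=kx$, $\bar R=T$, $g=y$, and the system of Step 1 is vacuous, so $\mathcal Z=T$. The generators of $(I^{[q]}:I)$ found in Section 4 show what lifts. The generator $x^{q-1}y^q$ induces $Z=y^q$. The generators $x^{2q-1}$ and $x^{2q-2}y^{q-1}$ induce maps into $\mathfrak t$: every monomial $x^iy^j$ has $x$-exponent $2q-1+i$ or $2q-2+i$ after multiplication, and $\Phi$ returns $x$-exponent $\ge1$ or $0$ as a map (for $2q-2$ the case $i=0$ gives $(q-1)/q\notin\mathbb Z$). So $\mathcal Z'=y^qT=g^q\mathcal Z$, and the factor $g^q$ of Step 2 cannot be avoided here.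

**Proof of Theorem B(b).** If $g=0$, then $I=0$ and $\kappa_e=0$. Let $g\ne0$. An irreducible common factor of the generators of $I'$ would generate a height-one prime containing $I'$; so the generators have greatest common divisor $1$. We claim
$$(I^{[q]}:I)=g^{q-1}(I'^{[q]}:I').$$
The inclusion $\supseteq$ is clear, since $I^{[q]}=g^qI'^{[q]}$. Conversely let $h\,gI'\subseteq g^qI'^{[q]}$. Then $hI'\subseteq g^{q-1}I'^{[q]}$, so $g^{q-1}$ divides $hi$ for every generator $i$ of $I'$; taking greatest common divisors, $g^{q-1}\mid h$. Writing $h=g^{q-1}h'$ gives $h'I'\subseteq I'^{[q]}$.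

If $I'=S$, the colon ideal is $g^{q-1}S$. Otherwise, by (a) and (1) there is $K$ such that for all $e$ the ideal $(I'^{[q]}:I')$ is generated by $I'^{[q]}$ and elements of $S_{Kq+q-1}\subseteq S_{(K+1)q}$. Let $I'$ be generated by elements of $S_{d_1}$ and let $g\in S_{d_2}$; put $K=0$ if $I'=S$. Then $I'^{[q]}$ is generated by elements of $S_{d_1q}$, and $g^{q-1}\in S_{d_2q}$. So in all cases $(I^{[q]}:I)$ is generated by elements of $S_{(K+1+d_1+d_2)q}$, and (1) gives $\kappa_e(S/I)\le K+1+d_1+d_2$ for all $e$. $\square$

**Proof of Theorem B(c).** Let $n\le3$. The case $I=0$ is done. If $I\ne0$, let $g$ be the greatest common divisor of a set of generators and write $I=gI'$. The generators of $I'$ have greatest common divisor $1$, and height-one primes of the factorial ring $S$ are principal, so $I'$ lies in no height-one prime. Hence $I'=S$ or $\operatorname{ht}I'\ge2$; in the second case $\dim S/I'\le n-2\le1$. Apply (b). The last sentence of Theorem B combines (c) with Theorem A, proved in Section 8. $\square$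

## 6. A linear system of fixed size whose solutions grow like $q^2$

The proof of Lemma 3 uses one variable at a single point: the subtraction of multiples of the $\omega_j$ to make the entries of $\xi''$ smaller than $\Delta$. In several variables there is no division with remainder by $\Delta$. This section shows that the conclusion itself fails, for a system that will later sit inside a colon ideal.

Let $A_0=k[z,w]$, or $A_0=k[z]$ with $w=1$. Let $B=A_0[x,y]/(x^q,y^q)$. It is $A_0$-free on the $x^iy^j$ with $0\le i,j<q$. For $\alpha\in B$ let $\deg_z\alpha$ be the largest $z$-degree of its coefficients. Consider the condition on $\alpha\in B$ that there is $\beta\in B$ with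
$$\alpha x=\beta z^q,\qquad\alpha y=\beta w^q.\tag{2}$$

For $q=2$ write $\alpha=\lambda_0y+\lambda_1x$. Then $\alpha x=\lambda_0xy$ and $\alpha y=\lambda_1xy$, so (2) forces $\lambda_0=fz^2$ and $\lambda_1=fw^2$ with $f\in A_0$. For $q=3$ write $\alpha=\lambda_0y^2+\lambda_1xy+\lambda_2x^2$ and $\beta=\beta_1xy^2+\beta_2x^2y$ (other components of $\beta$ must vanish, as $z^3\beta=\alpha x$ has degree $3$ in $x,y$). We get $\lambda_0=\beta_1z^3$, $\lambda_1=\beta_2z^3=\beta_1w^3$, $\lambda_2=\beta_2w^3$. So $\beta_1=fz^3$, $\beta_2=fw^3$ and $(\lambda_0,\lambda_1,\lambda_2)=f\,(z^6,z^3w^3,w^6)$. The truncation $x^q=y^q=0$ turns the two equations into a chain with $q-1$ links, and every link costs a factor $z^q$.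

**Lemma 4.** (a) If $\alpha\in B$ is nonzero, homogeneous of degree $q-1$ in $x,y$, and satisfies (2), then $\deg_z\alpha\ge q(q-1)$. (b) Such an $\alpha$ exists.

**Proof.** (a) Write $\alpha=\sum_{i=0}^{q-1}\lambda_ix^iy^{q-1-i}$ with $\lambda_i\in A_0$. By (2), $\alpha xw^q=\beta z^qw^q=\alpha yz^q$ in $B$. For $1\le i\le q-1$ the monomial $x^iy^{q-i}$ is a basis element of $B$; its coefficient in $\alpha x$ is $\lambda_{i-1}$ and in $\alpha y$ is $\lambda_i$. Hence
$$\lambda_{i-1}w^q=\lambda_iz^q\qquad(1\le i\le q-1).\tag{3}$$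
Multiplying up the chain gives $w^{q(q-1)}\lambda_0=z^{q(q-1)}\lambda_{q-1}$. Since $z$ and $w$ are coprime in $A_0$ (or $w=1$), $z^{q(q-1)}$ divides $\lambda_0$. If $\lambda_0=0$, then (3) gives successively $\lambda_1=\dots=\lambda_{q-1}=0$ and $\alpha=0$. So $\lambda_0\ne0$ and $\deg_z\alpha\ge\deg_z\lambda_0\ge q(q-1)$.

(b) Take
$$\alpha=\sum_{i=0}^{q-1}x^iy^{q-1-i}z^{q(q-1-i)}w^{qi},\qquad\beta=\sum_{i=0}^{q-2}x^{i+1}y^{q-1-i}z^{q(q-2-i)}w^{qi}.$$
Then $\beta z^q$ equals $\alpha x$ without its term $i=q-1$, which contains $x^q=0$. With $j=i+1$ we have $\beta w^q=\sum_{j=1}^{q-1}x^jy^{q-j}z^{q(q-1-j)}w^{qj}$, which is $\alpha y$ without its term $i=0$, which contains $y^q=0$. $\square$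

To compare with Lemma 3, write (2) over $A_0[x,y]$ as the system $M_q\,(\alpha,\beta,\gamma_1,\dots,\gamma_4)^{\mathrm T}=0$ with
$$M_q=\begin{pmatrix}x&-z^q&x^q&y^q&0&0\\ y&-w^q&0&0&x^q&y^q\end{pmatrix}.$$
The kernel is not generated by vectors whose entries all have $z$-degree less than $q(q-1)$. Suppose it were. Call a vector homogeneous of weight $j$ if in $x,y$ its $\alpha$ has degree $j$, its $\beta$ degree $j+1$, and its $\gamma_i$ degree $j+1-q$. Both rows are homogeneous for this grading, so we may replace the generators by their homogeneous components, which have no larger $z$-degree. A kernel vector of weight $q-1$ is then a $k$-combination of vectors $z^lw^m s'g$ with $g$ a generator, $s'$ a monomial in $x,y$, and $s'g$ of weight $q-1$. The $\alpha$-entry of $s'g$ satisfies (2) in $B$ and has $z$-degree less than $q(q-1)$, so by Lemma 4(a) it is zero in $B$. Being of degree $q-1$ in $x,y$, it is then zero as a polynomial. So every kernel vector of weight $q-1$ has $\alpha=0$. This contradicts Lemma 4(b), whose $\alpha$ and $\beta$ lift to a kernel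 vector of weight $q-1$. The size $2\times6$ is fixed and the entries have degree at most $q$, so the bound $ND=6q$ of Lemma 3 is false for $M_q$ as soon as $q\ge8$.

## 7. How to place the system inside a colon ideal

In module terms, (2) asks that $(x,y)\,\alpha$ lie in the submodule of a free module of rank two generated by the $q$-th powers of $(z,w)$, $(x,0)$, $(0,x)$, $(y,0)$, $(0,y)$. The multiplier $(x,y)$ is not raised to a power while the target is, exactly as in $(I^{[q]}:I)$. Three differences remain, and each explains a part of the ideal $I$ of Section 2.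

First, we have a module, not an ideal. The variables $u,v$, whose products lie in $\mathfrak b$, stand for the two basis vectors, and the relation vectors become linear forms in $u,v$. After Frobenius the basis vectors are $U=u^q$ and $V=v^q$.

Second, the multiplier and the target are different, whereas in $(I^{[q]}:I)$ both come from $I$. The variable $t$ separates them: with $I=\mathfrak b+t\mathfrak a+t^2$, the part of $(I^{[q]}:I)$ in $t$-degree $2q-1$ is governed by $(\mathfrak a^{[q]}:\mathfrak b)$, because the factors $t\mathfrak a$ and $t^2$ of $I$ already push the product past $t^{2q}$.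

Third, the colon ideal will produce a pair $(m_1,m_2)$ of module elements and not one scalar $\alpha$. The generators $au$, $bv$, $c(u-v)$ force $(m_1,m_2)$ to be $(\alpha U,\alpha V)$. The variables $a,b,c,d$ also keep the conditions apart: in degree $q-1$ in each of them, multiplication by one of them activates exactly one of the $q$-th power relations.

## 8. Proof of Theorem A

Let $S,Q,P,\mathfrak a,\mathfrak b,I$ be as in Section 2. All generators of $I$ lie in the ideal $(u,v,t)$, so $I$ is proper.

**Grading.** Its purpose is to isolate one graded piece in which the system (2) appears. Grade $S$ by $\mathbb Z^7$ through: the degree in $t$; the total degree in $u,v$; the degrees in $a$, in $b$, in $c$, in $d$; the total degree in $x,y$. The variables $z$ (and $w$) have degree $0$. The given generators of $\mathfrak a,\mathfrak b,I$ are homogeneous, so $I^{[q]}$ and $(I^{[q]}:I)$ are homogeneous. Put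
$$\theta=(2q-1;\;3q-3;\;q-1,\,q-1,\,q-1,\,q-1;\;q-1),\qquad H=\big((I^{[q]}:I)/I^{[q]}\big)_\theta.$$

**Step 1: use $t$ to reach $(\mathfrak a^{[q]}:\mathfrak b)$.** We have $I^{[q]}=\mathfrak b^{[q]}S+t^q\mathfrak a^{[q]}S+t^{2q}S$ and $\mathfrak b\subseteq\mathfrak a$. So in $t$-degree $2q-1$ the ring $S/I^{[q]}$ is $t^{2q-1}\,Q/\mathfrak a^{[q]}$. For $\eta\in Q$ we have $t^{2q-1}\eta\cdot(t\mathfrak a+t^2S)\subseteq t^{2q}S\subseteq I^{[q]}$. Hence
$$t^{2q-1}\eta\in(I^{[q]}:I)\iff\mathfrak b\,\eta\subseteq\mathfrak a^{[q]}.$$

**Step 2: describe $Q/\mathfrak a^{[q]}$ and translate the condition $\mathfrak b\eta\subseteq\mathfrak a^{[q]}$.** Put $U=u^q$, $V=v^q$. The ring $Q$ is free over $Q'=P[U,V]$ on the monomials $u^{\gamma_1}v^{\gamma_2}$ with $0\le\gamma_1,\gamma_2<q$, and $\mathfrak a^{[q]}$ is generated by elements of $Q'$: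
$$U^2,\ UV,\ V^2,\ a^qU,\ b^qV,\ c^q(U-V),\ x^qU,\ x^qV,\ y^qU,\ y^qV,\ d^q(z^qU+w^qV);$$
the generator $d^q(x^qU+y^qV)$ is redundant. The ideal of $Q'$ generated by these elements is homogeneous in the degree in $U,V$; it contains everything of degree $\ge2$, nothing nonzero of degree $0$, and in degree $1$ it is the $P$-span of the linear generators. Therefore
$$Q/\mathfrak a^{[q]}=\bigoplus_\gamma u^{\gamma_1}v^{\gamma_2}(P\oplus F),\qquad F=(PU\oplus PV)/\mathcal R,$$
where $\mathcal R$ is the $P$-span of $x^qU,x^qV,y^qU,y^qV,a^qU,b^qV,c^q(U-V),d^q(z^qU+w^qV)$, and $UF=VF=0$.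

Now look at total degree $3q-3$ in $u,v$. A summand $u^{\gamma_1}v^{\gamma_2}P$ has degree $|\gamma|\le2q-2<3q-3+1$; more precisely $2q-2<3q-3$ because $q\ge2$, so these do not contribute. A summand $u^{\gamma_1}v^{\gamma_2}F$ has degree $|\gamma|+q$, so it contributes if and only if $|\gamma|=2q-3$, that is, $\gamma\in\{(q-2,q-1),(q-1,q-2)\}$. So a class of degree $3q-3$ in $u,v$ is uniquely
$$\eta=u^{q-2}v^{q-1}m_1+u^{q-1}v^{q-2}m_2,\qquad m_1,m_2\in F.$$
Put $\varepsilon=(uv)^{q-1}$. Then $u\eta=\varepsilon m_1+v^{q-2}Um_2=\varepsilon m_1$, and in the same way $v\eta=\varepsilon m_2$. Multiplying once more by $u$ or $v$ gives $0$, since $u\varepsilon$ is divisible by $U$ and $v\varepsilon$ by $V$; so $u^2,uv,v^2$ kill $\eta$. As $\varepsilon F\cong F$ is one of the direct summands, the remaining generators of $\mathfrak b$ give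
$$\mathfrak b\,\eta\subseteq\mathfrak a^{[q]}\iff am_1=0,\quad bm_2=0,\quad c(m_1-m_2)=0,\quad d(xm_1+ym_2)=0\ \text{ in }F.\tag{4}$$

**Step 3: use the degrees in $a,b,c,d$ to turn (4) into (2).** Let $A_0$ and $B$ be as in Section 6 and put $Y=(abcd)^{q-1}$. In $(a,b,c,d)$-degree $(q-1,q-1,q-1,q-1)$ the module $F$ equals $Y(BU\oplus BV)$: the relations with $a^q,b^q,c^q,d^q$ live in higher degree, and the relations with $x^q,y^q$ produce $B$. After multiplication by $a$, $b$, $c$ or $d$ exactly one further relation is active, and the corresponding components of $F$ are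
$$aY\,\frac{BU\oplus BV}{BU},\qquad bY\,\frac{BU\oplus BV}{BV},\qquad cY\,\frac{BU\oplus BV}{B(U-V)},\qquad dY\,\frac{BU\oplus BV}{B(z^qU+w^qV)}.$$
Write $m_i=Y(\alpha_{i1}U+\alpha_{i2}V)$ with $\alpha_{ij}\in B$. Then $am_1=0$ says $\alpha_{12}=0$; $bm_2=0$ says $\alpha_{21}=0$; and then $c(m_1-m_2)=0$ says that $\alpha_{11}U-\alpha_{22}V\in B(U-V)$, that is, $\alpha_{11}=\alpha_{22}=:\alpha$. Finally $d(xm_1+ym_2)=0$ says that $\alpha xU+\alpha yV=\beta(z^qU+w^qV)$ for some $\beta\in B$, which is (2).

In degree $\theta$ the element $\alpha$ is homogeneous of degree $q-1$ in $x,y$. So $H$ is in bijection with the set of $\alpha\in B$ homogeneous of degree $q-1$ in $x,y$ satisfying (2), through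
$$\alpha\longmapsto t^{2q-1}\,Y\alpha\,\big(u^{q-2}v^{q-1}U+u^{q-1}v^{q-2}V\big).\tag{5}$$
By Lemma 4(b), $H\ne0$. In particular $\mathcal C_e^R\ne0$ for all $e\ge1$ by Lemma 1, and $\mathcal C^R$ is a Cartier subalgebra.

Two checks show what the devices of Section 7 do here. If the first three conditions of (4) were dropped, the pair $m_1=Yy^{q-1}U$, $m_2=-Yxy^{q-2}U$ would satisfy the fourth, since $xm_1+ym_2=Y(xy^{q-1}-xy^{q-1})U=0$; it is nonzero and involves no $z$ at all. If the multiplier ideal were $\mathfrak a$ in place of $\mathfrak b$, then $xu,yu\in\mathfrak a$ would also require $xm_1=ym_1=0$, hence $\alpha x=\alpha y=0$ in $B$. Comparing coefficients of $x^iy^{q-i}$ for $1\le i\le q-1$, as in Lemma 4, gives $\lambda_{i-1}=\lambda_i=0$ for all these $i$, so $\alpha=0$.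

**Step 4: a representative of small $z$-degree gives an $\alpha$ of small $z$-degree.** A class modulo $I^{[q]}$ has many representatives, and we must exclude that one of them has small $z$-degree while $\alpha$ does not. Consider a monomial of degree $\theta$; it contains $u^iv^j$ with $i+j=3q-3$. If $i\ge2q$, or $j\ge2q$, or both $i,j\ge q$, then it is divisible by $U^2$, $V^2$ or $UV$ and lies in $I^{[q]}$. Otherwise one exponent, say $j$, is at most $q-1$, so $2q-2\le i\le2q-1$ and $u^iv^j$ is $u^{q-2}v^{q-1}U$ or $u^{q-1}v^{q-2}U$; the case $i\le q-1$ is symmetric. So every monomial of degree $\theta$ that does not contain $U^2$, $UV$ or $V^2$ is of the form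
$$t^{2q-1}\,u^{\gamma_1}v^{\gamma_2}\,E\;Y\,x^iy^{q-1-i}\,z^lw^m,\qquad\gamma\in\{(q-2,q-1),(q-1,q-2)\},\quad E\in\{U,V\},\quad 0\le i\le q-1$$
(with no factor $w^m$ if $w=1$). By Steps 1 to 3 the degree-$\theta$ part of $S/I^{[q]}$ is $t^{2q-1}\bigoplus_\gamma u^{\gamma_1}v^{\gamma_2}Y(B_{q-1}U\oplus B_{q-1}V)$, where $B_{q-1}$, the part of $B$ of degree $q-1$ in $x,y$, is $A_0$-free on the $x^iy^{q-1-i}$. So the classes of these monomials are $k$-linearly independent. Therefore, if $f\in(I^{[q]}:I)$ is homogeneous of degree $\theta$ with $\deg_zf\le D$, the coefficients of the corresponding $\alpha$ can be read off from $f$, and $\deg_z\alpha\le D$. With Lemma 4(a) we get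
$$f\in(I^{[q]}:I)\text{ homogeneous of degree }\theta,\ \deg_zf<q(q-1)\ \Longrightarrow\ \alpha=0,\ f\in I^{[q]}.\tag{6}$$

**Step 5: no generating set has small $z$-degree.** Suppose $(I^{[q]}:I)/I^{[q]}$ is generated by classes of elements $g_i\in(I^{[q]}:I)$ with $\deg_zg_i\le D$. The $\mathbb Z^7$-homogeneous components of the $g_i$ lie in $(I^{[q]}:I)$ and have $\deg_z\le D$, so we may assume that the $g_i$ are homogeneous. Then $H$ is spanned over $k$ by the classes of products $\sigma g_i$ with $\sigma$ a monomial and $\sigma g_i$ of degree $\theta$. Write $\sigma=z^lw^m\sigma'$ with $\sigma'$ not involving $z,w$. Since $z$ and $w$ have degree $0$, the element $\sigma'g_i\in(I^{[q]}:I)$ has degree $\theta$ as well, and $\deg_z(\sigma'g_i)\le D$. If $D<q(q-1)$, then (6) gives $\sigma'g_i\in I^{[q]}$ for all such products, so $H=0$, contrary to Step 3. Hence $D\ge q(q-1)$.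

**Step 6: translate back to $\kappa_e$.** If $\kappa_e(R)\le K$, then by (1) the value $D=Kq+q-1$ is admissible in Step 5. So $Kq+q-1\ge q(q-1)$, that is, $K\ge q-2+\frac1q$, and as $K$ is an integer, $K\ge q-1$. Hence $\kappa_e(R)\ge p^e-1$ for all $e\ge1$. As $\sup_e\kappa_e(R)=\infty$, the algebra $\mathcal C^R$ is not gauge bounded.

**Step 7: all $n\ge10$.** The version with $w=1$ has $n=10$ variables, and the version with $w$ a variable has $n=11$; in the latter all generators of $I$ are homogeneous for the standard grading. Now add further variables both to $S$ and, as generators, to $I$. This does not change $R$, hence not $\mathcal C^R$. It does not change $\delta$ either, because monomials involving a new variable map to $0$ in $R$, so the subspaces $R_d$ stay the same. Homogeneity is kept. This gives ideals for every $n\ge10$, homogeneous for $n\ge11$. $\blacksquare$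

## 9. Weaker slopes and other presentations

Example 4 showed that the gauge depends on the presentation, so it remains to check that the failure in Theorem A does not come from the presentation chosen. This is Theorem C.

**Weakening the slope.** Let $\psi\in\mathcal C^R_e$ satisfy $\delta(\psi(r))\le C\delta(r)/q+K$ for all $r\in R$; enlarging the constants, we may assume $C,K\ge0$. For $r\in R_{q-1}$ we get $\delta(\psi(r))\le C\frac{q-1}q+K\le C+K$, so $\psi(R_{q-1})\subseteq R_{\lfloor C+K\rfloor}$. By Lemma 2, $\delta(\psi(r))\le\delta(r)/q+\lfloor C+K\rfloor$ for all $r$. The new constant depends only on $C$ and $K$, so a generating set that satisfies the weak inequality also shows gauge boundedness in the original sense.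

**Changing the presentation.** Let $\delta$ and $\delta'$ be the gauges of two presentations of $R$ over $k$, with $n$ and $n'$ variables. Choose $D\ge0$ such that the images of the variables of the first presentation have $\delta'\le D$, and $D'$ in the same way with the roles exchanged. A monomial of the first presentation with all exponents $\le m$ is a product of at most $nm$ variables, so its image has $\delta'\le nDm$. Hence $\delta'\le nD\,\delta$ on nonzero elements, and symmetrically $\delta\le n'D'\,\delta'$ on nonzero elements. Suppose a generator $\psi\in\mathcal C_e^R$ satisfies $\delta'(\psi(r))\le\delta'(r)/q+K$ for all $r$, with $K\ge0$. Then, whenever $\psi(r)\ne0$,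
$$\delta(\psi(r))\le n'D'\,\delta'(\psi(r))\le n'D'\Big(\frac{nD\,\delta(r)}q+K\Big),$$
and for $\psi(r)=0$ there is nothing to show beyond $\delta(0)=-\infty$. This is the weak inequality for $\delta$ with constants $C=nn'DD'$ and $n'D'K$. By the first part, $\psi$ satisfies $\delta(\psi(r))\le\delta(r)/q+K''$ with $K''=\lfloor nn'DD'+n'D'K\rfloor$, independent of $\psi$ and $e$. So if $\mathcal C^R$ is gauge bounded for $\delta'$, it is gauge bounded for $\delta$, and by symmetry the converse holds. $\blacksquare$
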